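\title{The direction of a planar random walk\\ that avoids its past convex hull}

\begin{abstract}
The planar rancher is a random walk with unit steps, each step being uniform among those that do not enter the interior of the convex hull of the past. We prove that the direction $x_n/|x_n|$ of the walk converges almost surely, which answers a conjecture from a paper of Angel, Benjamini and Virag. The limit is uniform on the circle, the convergence has rate $e^{-c\sqrt{\log n}}$, and the result holds for independent step lengths with any law on $(0,1]$. The proof rests on a monotone coupling with a reflection-symmetric walk whose past is an infinite wedge. An induction over angles turns the coupling into bounds on the distance from the walker to the support lines of the hull, and these bounds show that the hull narrows at each macroscopic scale.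
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The result}

A walker starts at $x_0=0$ in the plane. Having visited $x_0,\dots,x_n$, it chooses $x_{n+1}$ uniformly on the circle of radius $1$ around $x_n$, conditioned so that the segment from $x_n$ to $x_{n+1}$ does not meet the interior of the convex hull $K_n=\mathrm{conv}\{x_0,\dots,x_n\}$. This process is the \emph{planar rancher}. It is known that there is $s>0$ with $\limsup |x_n|/n\ge s$ almost surely. The problem posed in \cite{ABV} is the conjecture that the direction $x_n/|x_n|$ converges almost surely. We prove the conjecture, with a rate and for more general step lengths; the result on the speed is not used.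

Fix a probability law $\mu$ on $(0,1]$. The \emph{$\mu$-rancher} starts at $x_0=0$ and moves by $x_{n+1}=x_n+\rho v$, where the length $\rho$ has law $\mu$ and is independent of everything else, and the direction $v$ is uniform on the unit circle conditioned so that the segment from $x_n$ to $x_{n+1}$ misses the interior of $K_n$. The condition involves $v$ only, and $x_n\neq0$ for $n\ge1$ (Lemma~\ref{lem:allowed}). The planar rancher is the case $\mu=\delta_1$.

\begin{theorem}\label{thm:main}
Let $(x_n)$ be the $\mu$-rancher. Almost surely $|x_n|\to\infty$ and $x_n/|x_n|$ converges. The limit $U$ is uniform on the unit circle, and there is $c=c(\mu)>0$ such that almost surely, for all large $n$,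
\[
\bigl|\,x_n/|x_n|-U\,\bigr|\le e^{-c\sqrt{\log n}} .
\]
\end{theorem}

We do not claim that the rate is optimal. By scaling, the theorem covers any bounded positive step lengths. It also covers steps uniform in a disc: such a step has independent length and direction, and the conditioning acts on the direction only. As a consequence of the theorem, the hull is asymptotically flat.

\begin{corollary}\label{cor:flat}
Let $R_n=\max_{k\le n}|x_k|$. Almost surely $K_n/R_n$ converges in Hausdorff distance to the segment from $0$ to $U$.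
\end{corollary}

\subsection{What to expect, and what could go wrong}\label{sec:expect}

The first two steps are free, since $K_0$ and $K_1$ have empty interior. From then on the walker sits at a vertex of the polygon $K_n$, and the forbidden directions are those inside the interior angle at this vertex. The mean step therefore points away from the hull, along the bisector of that angle. If this push acted along a stable direction, $x_n$ would grow linearly with fluctuations of order $\sqrt n$, the direction would change by about $2^{-j/2}$ between times $2^j$ and $2^{j+1}$, and these changes have a finite sum. This is the reason to guess that the direction converges.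

The push, however, need not be radial. At the top vertex $(R,1)$ of the flat triangle with base from $0$ to $(2R,0)$, the bisector is vertical, almost perpendicular to the position. Nor do the constraint and a positive speed together exclude spirals. If $|x_n|=\max_{k\le n}|x_k|>0$, then $K_n$ lies in the disc of radius $|x_n|$, and every direction $v$ with $v\cdot x_n>0$ is allowed. Consider the deterministic path whose unit steps make a fixed counterclockwise angle $a\in(0,\frac\pi2)$ with $x_n$. Then $|x_{n+1}|\ge|x_n|+\cos a$, so all steps are allowed and the speed is positive; but at step $n+1$ the argument grows by an angle whose sine is $\sin a/|x_{n+1}|\ge\sin a/(n+1)$, and the path winds around the origin infinitely often. A proof must therefore use the left-right symmetry of the random choice, although the hull seen from the walker is never symmetric.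

\subsection{Outline of the proof}

The state of the walk is described by \emph{gaps}: for each direction, the distance by which the hull extends to the right, or to the left, of the line through the walker in that direction (Section~\ref{sec:setup}). The proof has three parts.

\emph{A monotone coupling.} Two walkers can be driven by the same randomness so that the one with more hull on its right and less on its left keeps this property and stays to the left of the other. We compare the rancher with a walker whose past is an infinite wedge. That walker is symmetric under a reflection, so its mean displacement is along the axis of the wedge. The comparison transfers this drift to the rancher and shows that a large gap tends to close (Sections~\ref{sec:obtuse} and~\ref{sec:wedge}).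

\emph{An induction over angles.} The coupling can be started only at times when the hull fits into the wedge on one side. A bound on the gap at angle $\zeta$ shows that such times come quickly, and the coupling then bounds the gap at angle $\frac34\zeta$. Starting from $\zeta=\pi$, where the bound is free, we descend to angles as small as $e^{-c\sqrt{\log D}}$ at distance $D$ from the origin (Section~\ref{sec:window}).

\emph{Narrowing.} Suppose that at distance $D$ the hull lies near a wedge of opening $\beta$ with apex at the walker. While the walker travels to distance $(1+\eta)D$, the gap bounds confine it to a cone of directions narrower than the wedge. Its argument changes by at most $\beta$, and at the end the hull lies near a wedge of opening smaller by a fixed factor (Section~\ref{sec:stage}). The openings are summable, which gives the theorem (Section~\ref{sec:proof}).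

\section{The walk in terms of support functions}\label{sec:setup}

We write $e(a)=(\cos a,\sin a)$, $a^+=\max(a,0)$, $m=E\rho>0$ and $m_2=E\rho^2>0$. The letters $C,c$ denote positive constants that depend only on $\mu$ and may change from line to line, and ``$D$ large'' means $D\ge D_*(\mu)$. We use three elementary facts:
\begin{align}
&\sin a\ge\tfrac2\pi\min(a,\pi-a)\qquad(0\le a\le\pi),\label{eq:jordan}\\
&e(a+b)=\cos b\;e(a)+\sin b\;e(a+\tfrac\pi2),\label{eq:rotate}\\
&e(a)=\frac{\sin(a_2-a)}{\sin(a_2-a_1)}\,e(a_1)+\frac{\sin(a-a_1)}{\sin(a_2-a_1)}\,e(a_2)\qquad(a_1\le a\le a_2,\ 0<a_2-a_1<\pi).\label{eq:decomp}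
\end{align}

\subsection{Allowed directions}

For $n\ge1$ and $z\in\mathbb R^2$ let
\[
h_n(z)=\max_{y\in K_n}y\cdot z,\qquad g_n(z)=h_n(z)-x_n\cdot z=\max_{y\in K_n}(y-x_n)\cdot z\ \ge0 .
\]
Thus $h_n$ is the support function of $K_n$, and for a unit vector $z$ the \emph{gap} $g_n(z)$ is the distance from $x_n$ to the support line of $K_n$ with outer normal $z$. As a maximum of linear functions, $g_n$ is sublinear: $g_n(Az_1+Bz_2)\le Ag_n(z_1)+Bg_n(z_2)$ for $A,B\ge0$. For a real number $u$ we abbreviate $h_n(e(u))$ and $g_n(e(u))$ to $h_n(u)$ and $g_n(u)$. The set $N_n$ of unit vectors $z$ with $g_n(z)=0$ is the set of outer normals of $K_n$ at $x_n$. Adding the point $x_{n+1}=x_n+\rho v$ gives $h_{n+1}(z)=\max(h_n(z),x_{n+1}\cdot z)$, that is,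
\begin{equation}\label{eq:update}
g_{n+1}(z)=(g_n(z)-\rho\, v\cdot z)^+ .
\end{equation}

\begin{lemma}\label{lem:allowed}
Almost surely the following holds for all $n\ge1$. The point $x_n\neq0$ is a vertex of $K_n$, and $N_n=e([p_n,q_n])$ is a closed arc with $0<q_n-p_n\le\pi$. Given the past, the direction $v$ of the next step is uniform on the arc
\[
A_n=\{v:\ v\cdot z>0\text{ for some }z\in N_n\}=e\bigl((p_n-\tfrac\pi2,\,q_n+\tfrac\pi2)\bigr).
\]
If $z\in N_n$ and $v\cdot z>0$, then $z\in N_{n+1}$.
\end{lemma}

\begin{proof}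
The last assertion is \eqref{eq:update}. For $n=1$ the hull is the segment from $0$ to $x_1$, the set $N_1$ is the half circle $\{z\cdot x_1\ge0\}$, all directions are allowed, and $A_1$ is the circle minus one point. For $n\ge2$ the hull almost surely has interior, since $x_2$ is not on the line through $0$ and $x_1$. Suppose that $x_n$ is a vertex of this polygon. Near $x_n$ the polygon coincides with $x_n+C_n$, where $C_n$ is the closed cone bounded by the two edges at $x_n$, of angle in $(0,\pi)$. The arc $N_n$ consists of the unit vectors $z$ with $y\cdot z\le0$ for all $y\in C_n$, its length is $\pi$ minus the angle of $C_n$, and conversely $C_n=\{v: v\cdot z\le0\text{ for all }z\in N_n\}$. So $A_n$ is the set of unit vectors outside $C_n$. A step of any positive length in a direction $v\in\mathrm{int}\,C_n$ begins inside $\mathrm{int}\,K_n$. If $v\in A_n$ and $z\in N_n$ has $v\cdot z>0$, then $(x_n+sv)\cdot z>h_n(z)$ for all $s>0$, so the step leaves $K_n$ at once. The two boundary directions of $C_n$ have measure zero. Finally,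 for $n\ge1$ and $v\in A_n$ the point $x_{n+1}$ is the only maximizer of $y\cdot z$ over $K_{n+1}$, hence a vertex, and $x_{n+1}\ne0$ because $0\in K_n$ and $x_{n+1}\notin K_n$.
\end{proof}

\subsection{The lazy walk}

The density of the next direction is $1/|A_n|$, which depends on the state. This is inconvenient both for computing the drift and for coupling two walkers, and a time change removes it. Let $(V_t,\rho_t)_{t\ge1}$ be independent \emph{proposals}, with $V_t$ uniform on the circle and $\rho_t\sim\mu$ independent of $V_t$. The \emph{lazy walk} starts with $x_0=0$, $x_1=\rho_1V_1$; at each later tick it moves by $\rho_{t+1}V_{t+1}$ if $V_{t+1}\in A_t$ and rests otherwise. From now on $x_t,K_t,h_t,g_t,N_t,A_t,p_t,q_t$ refer to the lazy walk, and $\mathcal F_t$ is generated by the proposals up to time $t$. Since $|A_t|\ge\pi$, the walker moves at each tick with conditional probability at least $\frac12$, and given that it moves, the direction is uniform on $A_t$. Hence it moves infinitely often, deleting the rests gives the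 $\mu$-rancher, and the $n$-th point of the rancher is reached at a tick $t\ge n$.

Since $e(\theta-\frac\pi2)$ is an antiderivative of $e(\theta)$, for $t\ge1$
\begin{equation}\label{eq:drift}
E[x_{t+1}-x_t\,|\,\mathcal F_t]=\frac m{2\pi}\int_{p_t-\pi/2}^{q_t+\pi/2}e(\theta)\,d\theta=\frac m{2\pi}\bigl(e(p_t)+e(q_t)\bigr).
\end{equation}
Since $0\in K_t$, every $z\in N_t$ satisfies $z\cdot x_t=h_t(z)\ge0$. The drift therefore never points inward, and this yields a crude bound on exit times, which is all we need in place of a speed.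

\begin{lemma}\label{lem:exit}
Almost surely $\sup_t|x_t|=\infty$. Let $t_0\ge1$ be a stopping time, $D$ large and $\mathcal F_{t_0}$-measurable, and $\tau=\inf\{t\ge t_0:|x_t|\ge2D\}$. Then $P(\tau-t_0\ge D^3\,|\,\mathcal F_{t_0})\le D^{-50}$.
\end{lemma}

\begin{proof}
By \eqref{eq:drift}, $E[|x_{t+1}|^2-|x_t|^2\,|\,\mathcal F_t]\ge E[|x_{t+1}-x_t|^2\,|\,\mathcal F_t]\ge m_2/2$, so $|x_t|^2-m_2t/2$ is a submartingale. Stopping it at $\tau$, where $|x_\tau|\le 2D+1$ if $\tau>t_0$, gives $E[\tau-s\,|\,\mathcal F_s]\le b:=2(2D+1)^2/m_2$ on $\{s<\tau\}$ for every stopping time $s\ge t_0$. In particular exit times from discs are finite. By Markov's inequality $P(\tau>s+\lceil2b\rceil\,|\,\mathcal F_s)\le\frac12$, hence $P(\tau>t_0+j\lceil2b\rceil\,|\,\mathcal F_{t_0})\le2^{-j}$. Take $j=\lfloor(D^3-1)/\lceil2b\rceil\rfloor\ge cD$.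
\end{proof}

\subsection{Lifts and signed gaps}

To speak of left and right we lift angles to the real line. A step of length at most $1$ from a point at distance $R\ge10$ from the origin turns the argument by at most $\arcsin(1/R)$. While $|x_t|\ge10$ we may thus continue a lift $\varphi_t$ of $\arg x_t$ with
\begin{equation}\label{eq:turn}
|\varphi_{t+1}-\varphi_t|\le\frac{\pi}{2|x_t|}.
\end{equation}
As $z\cdot x_t\ge0$ on $N_t$, we choose the lift of $N_t$ with $\varphi_t-\frac\pi2\le p_t<q_t\le\varphi_t+\frac\pi2$. A step is written $\rho e(\Theta)$ with $\Theta\in(p_t-\frac\pi2,q_t+\frac\pi2)$. There is then $u_0\in[p_t,q_t]$ with $|\Theta-u_0|<\frac\pi2$, and $e(u_0)\in N_{t+1}$ by Lemma~\ref{lem:allowed}. Since $|u_0-\varphi_{t+1}|<\frac{3\pi}4$ and $[p_{t+1},q_{t+1}]$ lies within $\frac\pi2$ of $\varphi_{t+1}$, no multiple of $2\pi$ intervenes: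
\begin{equation}\label{eq:pivot}
u_0\in[p_t,q_t]\cap[p_{t+1},q_{t+1}],\qquad|\Theta-u_0|<\tfrac\pi2 .
\end{equation}
For $|u-\varphi_t|\le\pi$ the gap $g_t(u)$ vanishes exactly when $u\in[p_t,q_t]$, and we define the \emph{signed gap}
\[
\sigma_t(u)=\begin{cases}\ \ g_t(u),&u<p_t\quad(\text{right gap}),\\ \ \ 0,&p_t\le u\le q_t,\\ -g_t(u),&u>q_t\quad(\text{left gap}).\end{cases}
\]
See Figure~\ref{fig:gaps}. So $\sigma_t(u)>0$ if and only if $u<p_t$, and $\sigma_t(u)\ge0$ if and only if $u\le q_t$. The point of the sign is that an inequality $\sigma\le\tilde\sigma$ between two walkers says that the first has less hull on its right and more on its left. Below, $\sigma_t(u)$ is used only when $|u-\omega|\le\frac\pi2$ and $|\varphi_t-\omega|\le\frac\pi4$ for some reference angle $\omega$, so it is always defined.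

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\filldraw[fill=gray!15] (0,0)--(2,-1.2)--(4.2,-0.9)--(5,0.3)--(2.5,1.2)--(0.5,0.8)--cycle;
\fill (0,0) circle (1.2pt) node[left] {$0$};
\fill (5,0.3) circle (1.2pt);
\node at (4.72,0.18) {$x_t$};
\node at (2.3,0) {$K_t$};
\draw[thick] (5,0.3) ++(-123.7:0.5) arc (-123.7:160.2:0.5);
\draw[->] (5,0.3)--++(-33.7:1) node[below] {$e(p_t)$};
\draw[->] (5,0.3)--++(70.2:0.8) node[right] {$e(q_t)$};
\draw[dashed] (0,1.2)--(7,1.2);
\draw[dashed] (0,-1.2)--(7,-1.2);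
\draw[dotted] (5,0.3)--(7,0.3);
\draw[<->] (6.7,0.3)--(6.7,1.2) node[midway,right] {$-\sigma_t(\frac\pi2)$};
\draw[<->] (6.7,0.3)--(6.7,-1.2) node[midway,right] {$\sigma_t(-\frac\pi2)$};
\end{tikzpicture}
\caption{The walker $x_t$ at a vertex of the hull $K_t$. The outer normals at $x_t$ form the arc from $e(p_t)$ to $e(q_t)$, and the thick arc is the set of allowed directions. The dashed lines are the support lines with outer normals $e(-\frac\pi2)$ and $e(\frac\pi2)$. Their distances from $x_t$ are a right gap, since $-\frac\pi2<p_t$, and a left gap, since $\frac\pi2>q_t$.}\label{fig:gaps}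
\end{figure}

The signed gap at a fixed angle is updated by a map of the real line that does not depend on the rest of the hull. Given $\rho$, $\Theta$ and $u$, let $d=\rho\cos(\Theta-u)$ be the displacement along $e(u)$, and define
\[
F(a)=\begin{cases}(a-d)^+,&a>0,\\ \mathrm{sgn}(\Theta-u)\,(-d)^+,&a=0,\\ -(|a|-d)^+,&a<0.\end{cases}
\]
If $d\ge0$, the map moves each $a$ toward $0$ by $\min(d,|a|)$. If $d<0$, it moves each $a\neq0$ away from $0$ by $|d|$ and sends $0$ to $\pm|d|$. Hence:
\begin{itemize}
\item[(F1)] $F$ is nondecreasing and $|F(a)-a|\le|d|\le1$;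
\item[(F2)] if $d\ge0$, then $F(a)$ lies between $0$ and $a$;
\item[(F3)] if $d\le0$, then $F(a)=a+|d|$ when $a\ge0$, $\Theta>u$, and $F(a)=a-|d|$ when $a\le0$, $\Theta<u$.
\end{itemize}

\begin{lemma}[sign rule]\label{lem:sign}
Let $|x_t|\ge10$ and $|u-\varphi_t|,|u-\varphi_{t+1}|\le\pi$. If the walker steps by $\rho e(\Theta)$, then $\sigma_{t+1}(u)=F(\sigma_t(u))$. If it rests, $\sigma_{t+1}(u)=\sigma_t(u)$. In particular $\sigma_t(u)$ changes by at most $1$ per tick.
\end{lemma}

\begin{proof}
The absolute value is given by \eqref{eq:update}; only the sign is in question. Take $u_0$ as in \eqref{eq:pivot}. If $u<p_t$, then $u<u_0\le q_{t+1}$, so $\sigma_{t+1}(u)\ge0$. If $u>q_t$, then $u>u_0\ge p_{t+1}$, so $\sigma_{t+1}(u)\le0$. Let $u\in[p_t,q_t]$ and $d<0$. Then $g_{t+1}(u)>0$, so $u\notin[p_{t+1},q_{t+1}]$, and $|\Theta-u|>\frac\pi2$. If $\Theta>u$, then $u<\Theta-\frac\pi2<u_0\le q_{t+1}$, which forces $u<p_{t+1}$. If $\Theta<u$, then $u>\Theta+\frac\pi2>u_0\ge p_{t+1}$, which forces $u>q_{t+1}$.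
\end{proof}

\section{Closing a gap: the obtuse case}\label{sec:obtuse}

This section is not needed later; it shows the mechanism where it can be computed by hand. Fix $\psi\in(0,\pi)$ and suppose that at time $t$
\[
\sigma_t(\psi-\tfrac\pi2)>1,\qquad\sigma_t(\tfrac\pi2)<0 .
\]
The first condition says that a support line parallel to $e(\psi)$ passes to the right of the walker, at distance $G=\sigma_t(\psi-\frac\pi2)$. The second says that some hull lies to the left of the line through the walker in direction $e(0)$. Together they give $\psi-\frac\pi2<p_t\le q_t<\frac\pi2$. In one tick $G$ decreases by the displacement along $e(\psi-\frac\pi2)$, whose conditional mean is, by \eqref{eq:drift},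
\[
\frac m{2\pi}\bigl(\sin(\psi-p_t)+\sin(\psi-q_t)\bigr),\qquad\text{with}\quad\psi-p_t,\ \psi-q_t\in(\psi-\tfrac\pi2,\tfrac\pi2).
\]
If $\psi>\frac\pi2$, this is at least $\frac m\pi\sin(\psi-\frac\pi2)>0$: the gap closes at a definite rate, for instance $m/(\pi\sqrt2)$ per tick when $\psi=\frac{3\pi}4$.

The bound is the value for $p=q=\frac\pi2$, that is, for a walker whose past is the whole half-plane below it. That walker moves exactly when the proposed angle $\Theta\in(-\pi,\pi)$ lies in $(0,\pi)$; its steps are independent, symmetric under $\Theta\mapsto\pi-\Theta$, with mean $\frac m\pi e(\frac\pi2)$. Drive both walkers with the same proposal. Our walker moves when $\Theta\in(p_t-\frac\pi2,q_t+\frac\pi2)$, an interval whose left end lies in $(\psi-\pi,0)$ and whose right end lies in $(\psi,\pi)$. So the half-plane walker moves alone only for $\Theta\in(\psi,\pi)$, and then it moves to the left of the direction $e(\psi)$; our walker moves alone only for $\Theta\in(\psi-\pi,0]$, and then it moves to the right of $e(\psi)$.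 Relative to $e(\psi)$, our walker stays to the right of the half-plane walker. For $\psi>\frac\pi2$ the latter drifts to the right of $e(\psi)$, and so does ours.

For $\psi<\frac\pi2$ the computation fails: at a nearly flat vertex with $\psi<p_t\le q_t<\frac\pi2$ the mean is negative and the gap widens. The comparison with the half-plane walker remains true but says nothing, since that walker now drifts to the left of $e(\psi)$. We need a comparison walker that drifts along a direction below $\psi$. We replace the half-plane by a wedge of opening $\xi<2\psi$, which drifts along $e(\xi/2)$. The price is that this walker has a state of its own, so an order between the two states has to be propagated, and that the order has to hold at the start.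

\section{Comparison with the wedge process}\label{sec:wedge}

\subsection{The wedge process}

Let $0<\xi\le\pi$, $W=\{-se(a):s\ge0,\ 0\le a\le\xi\}$ and $\mathcal U=[\xi-\frac\pi2,\frac\pi2]$. The supremum of $y\cdot e(u)$ over $y\in W$ is $0$ for $u\in\mathcal U$ and $+\infty$ for all other directions. So for a lazy walk that starts at the apex with past $W$, only the gaps at $u\in\mathcal U$ are finite. This leads to the following definition.

The \emph{wedge process of opening $\xi$} starts at $\tilde x_0=0$. For $u\in\mathcal U$ let $\tilde g_k(u)=\max_{i\le k}(\tilde x_i-\tilde x_k)\cdot e(u)$ and $\tilde N_k=\{u\in\mathcal U:\tilde g_k(u)=0\}=[\tilde p_k,\tilde q_k]$. At each tick an independent proposal $(\Theta,\rho)$ is drawn, with $\Theta$ uniform on $(-\pi,\pi)$ and $\rho\sim\mu$, and the walker moves by $\rho e(\Theta)$ if $\Theta\in(\tilde p_k-\frac\pi2,\tilde q_k+\frac\pi2)\subset(\xi-\pi,\pi)$ and rests otherwise.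

The set $\tilde N_k$ is a closed interval, possibly a point: the cone over $e(\mathcal U)$ is convex because $|\mathcal U|<\pi$, and $\tilde N_k$ is cut out of it by the linear inequalities $(\tilde x_i-\tilde x_k)\cdot z\le0$. It is nonempty: $\tilde N_0=\mathcal U$, and at a step some $u_0\in\tilde N_k$ has $|\Theta-u_0|<\frac\pi2$, so that $u_0\in\tilde N_{k+1}$ by the update rule \eqref{eq:update}, which holds for $\tilde g$. Define $\tilde\sigma_k$ on $\mathcal U$ from $\tilde g_k,\tilde p_k,\tilde q_k$ as before. The proof of Lemma~\ref{lem:sign} used only \eqref{eq:update} and \eqref{eq:pivot}, so the sign rule holds for $\tilde\sigma$. Initially $\tilde\sigma_0=0$ on $\mathcal U$. For $\xi=\pi$ this is the half-plane walker of Section~\ref{sec:obtuse}.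

\begin{lemma}\label{lem:wedge}
For $\frac\xi2\le\psi\le\pi$ and $k\ge0$,
\[
E\bigl[\tilde x_k\cdot e(\psi+\tfrac\pi2)\bigr]\le-\tfrac m\pi\sin(\psi-\tfrac\xi2)\sin(\tfrac\xi2)\,k .
\]
\end{lemma}

\begin{proof}
The reflection of the plane in the line spanned by $e(\xi/2)$ acts on angles by $a\mapsto\xi-a$. It preserves $\mathcal U$ and the uniform law on directions, and it maps the allowed arc of a path to the allowed arc of the reflected path. So the law of the process is invariant, and $E[\tilde x_k\cdot e(\frac\xi2+\frac\pi2)]=0$. The drift formula \eqref{eq:drift} holds with $\tilde p,\tilde q$, and $|\tilde p-\frac\xi2|,|\tilde q-\frac\xi2|\le\frac\pi2-\frac\xi2$. Hence the conditional drift along $e(\xi/2)$ is at least $\frac m\pi\cos(\frac\pi2-\frac\xi2)=\frac m\pi\sin\frac\xi2$. By \eqref{eq:rotate}, $e(\psi+\frac\pi2)=\cos(\psi-\frac\xi2)\,e(\frac\xi2+\frac\pi2)-\sin(\psi-\frac\xi2)\,e(\frac\xi2)$, and $\sin(\psi-\frac\xi2)\ge0$.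
\end{proof}

\subsection{The monotone coupling}

\begin{proposition}\label{prop:compare}
Let $\tau\ge1$ be a stopping time, and let the angles $\omega,\psi,\xi$ and the integer $r\ge1$ be $\mathcal F_\tau$-measurable, with $0<\psi<\xi\le\pi$. Suppose that $|x_\tau|\ge10r+20$, $|\varphi_\tau-\omega|\le\frac\pi8$ and
\[
\mathrm{(H1)}\ \ p_\tau\le\omega+\xi-\tfrac\pi2,\qquad
\mathrm{(H2)}\ \ \sigma_\tau(\omega+\psi-\tfrac\pi2)>r,\qquad
\mathrm{(H3)}\ \ \sigma_\tau(\omega+\tfrac\pi2)<-r .
\]
Then there is a process $(\tilde x_k)$ that, given $\mathcal F_\tau$, is a wedge process of opening $\xi$, such that $(x_{\tau+k}-x_\tau)\cdot e(\omega+\psi+\frac\pi2)\le\tilde x_k\cdot e(\psi+\frac\pi2)$ for $0\le k\le r$. Consequently, if $\psi\ge\xi/2$,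
\[
E\bigl[(x_{\tau+k}-x_\tau)\cdot e(\omega+\psi+\tfrac\pi2)\,\big|\,\mathcal F_\tau\bigr]\le-\tfrac m\pi\sin(\psi-\tfrac\xi2)\sin(\tfrac\xi2)\,k\qquad(0\le k\le r).
\]
\end{proposition}

Hypothesis (H1) gives the order between the two states at time $\tau$. Hypotheses (H2) and (H3) are the two conditions of Section~\ref{sec:obtuse}, with enough room to last $r$ ticks.

\begin{proof}
Rotate the plane so that $\omega=0$. The proposals after $\tau$ are independent of $\mathcal F_\tau$, and an $\mathcal F_\tau$-measurable rotation preserves their law. Write them as $(e(\Theta),\rho)$ with $\Theta$ uniform on $(-\pi,\pi)$, and let $\tilde x$ be the wedge process driven by them. During the $r$ ticks $|x_t|\ge9r+20$, so by \eqref{eq:turn} the argument moves by less than $\frac\pi{18}$ in total and $|\varphi_t|\le\frac\pi4$. By (H2), (H3) and Lemma~\ref{lem:sign}, $\sigma_t(\psi-\frac\pi2)>0>\sigma_t(\frac\pi2)$ for $\tau\le t\le\tau+r$, that is,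
\begin{equation}\label{eq:pq}
\psi-\tfrac\pi2<p_t\le q_t<\tfrac\pi2 .
\end{equation}
We drop the time index. The walkers move when $\Theta$ lies in $I=(p-\frac\pi2,q+\frac\pi2)\subset(\psi-\pi,\pi)$ and in $\tilde I=(\tilde p-\frac\pi2,\tilde q+\frac\pi2)$, respectively. We show by induction that at all these times
\[
\mathrm{(O)}\qquad\sigma(u)\le\tilde\sigma(u)\quad\text{for all }u\in\mathcal U .
\]
At time $\tau$, (H1) gives $u\ge p_\tau$ and so $\sigma(u)\le0=\tilde\sigma(u)$ for $u\in\mathcal U$.

\emph{(O) implies $p\le\tilde p$ and $q\le\tilde q$.} If $p\le\xi-\frac\pi2$, then $p\le\tilde p$ because $\tilde p\in\mathcal U$. Otherwise $[\xi-\frac\pi2,p)\subset\mathcal U$ by \eqref{eq:pq}, and $\tilde\sigma\ge\sigma>0$ on this interval, so all its points are below $\tilde p$. If $q<\xi-\frac\pi2$, then $q<\tilde q$. Otherwise $q\in\mathcal U$ by \eqref{eq:pq} and $\tilde\sigma(q)\ge\sigma(q)=0$, so $q\le\tilde q$.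

\emph{(O) is preserved.} Fix $u\in\mathcal U$, let $d$ and $F$ be as in Lemma~\ref{lem:sign}, and write $\sigma,\tilde\sigma$ for the old values at $u$. If $\Theta\notin I\cup\tilde I$ nothing changes.

(a) $\Theta\in I\cap\tilde I$. Both values are updated by the same map $F$, which is nondecreasing by (F1).

(b) $\Theta\in\tilde I\setminus I$. Only the wedge walker moves, and we need $F(\tilde\sigma)\ge\sigma$. Since $\Theta>\tilde p-\frac\pi2\ge p-\frac\pi2$ and $\Theta\notin I$, we have $q+\frac\pi2\le\Theta<\tilde q+\frac\pi2\le\pi$; by \eqref{eq:pq}, $\Theta\in(\psi,\pi)$.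
If $u\ge\Theta-\frac\pi2$, then $-\frac\pi2<\Theta-u\le\frac\pi2$ and $d\ge0$; also $u\ge q$, so $\sigma\le0$. By (F2), $F(\tilde\sigma)\ge\min(\tilde\sigma,0)\ge\sigma$.
If $u<\Theta-\frac\pi2$, then $u<\tilde q$, so $\tilde\sigma\ge0$, and $\frac\pi2<\Theta-u<\frac{3\pi}2$, so $d<0$. By (F3), $F(\tilde\sigma)\ge\tilde\sigma\ge\sigma$.

(c) $\Theta\in I\setminus\tilde I$. Only $x$ moves, and we need $F(\sigma)\le\tilde\sigma$. Since $\Theta<q+\frac\pi2\le\tilde q+\frac\pi2$ and $\Theta\notin\tilde I$, we have $p-\frac\pi2<\Theta\le\tilde p-\frac\pi2\le0$; by \eqref{eq:pq}, $\Theta\in(\psi-\pi,0]$.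
If $u<\Theta+\frac\pi2$, then $u<\tilde p$, so $\tilde\sigma>0$, and $-\frac\pi2<\Theta-u\le\frac\pi2-\xi$, so $d>0$. By (F2), $F(\sigma)\le\max(\sigma,0)\le\tilde\sigma$.
If $u\ge\Theta+\frac\pi2$, then $u>p$, so $\sigma\le0$, and $-\frac{3\pi}2<\Theta-u\le-\frac\pi2$, so $d\le0$. By (F3), $F(\sigma)\le\sigma\le\tilde\sigma$.

\emph{Displacements.} The component of a step along $e(\psi+\frac\pi2)$ is $\rho\sin(\Theta-\psi)$. In case (a) it is the same for both walkers. In case (b) the wedge walker moves alone with $\Theta-\psi\in(0,\pi)$, and the component is positive. In case (c) the walker $x$ moves alone with $\Theta-\psi\in(-\pi,0)$, and the component is negative. So $(\tilde x_k-x_{\tau+k}+x_\tau)\cdot e(\psi+\frac\pi2)$ is nondecreasing in $k$ and starts at $0$. The last assertion follows from Lemma~\ref{lem:wedge}.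
\end{proof}

\section{Right gaps in a one-sided window}\label{sec:window}

\subsection{The window}

Of the three hypotheses of Proposition~\ref{prop:compare}, (H2) is the situation to be repaired, a large right gap. Hypothesis (H3) is free as long as the walker is well to the right of the ray from the origin in direction $e(\omega)$, because the origin belongs to the hull. We work in the time window in which this is so.

Let $t_0$ be a stopping time with $D=|x_{t_0}|$ large, and let $\omega$ be an $\mathcal F_{t_0}$-measurable angle. Let $T$ be the first $t\ge t_0$ at which one of the following holds: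
\[
|x_t|\sin(\omega-\varphi_t)<D^{1/2},\qquad|\varphi_t-\omega|>\tfrac\pi8,\qquad|x_t|>2D,\qquad t\ge t_0+D^3 .
\]
For $t_0\le t<T$ we have $|x_t|\ge D^{1/2}$ and $\omega-\frac\pi8\le\varphi_t<\omega$, so $q_t\le\varphi_t+\frac\pi2<\omega+\frac\pi2$; and $0\in K_t$ gives $g_t(\omega+\frac\pi2)\ge-x_t\cdot e(\omega+\frac\pi2)=|x_t|\sin(\omega-\varphi_t)$. Thus
\begin{equation}\label{eq:window}
q_t<\omega+\tfrac\pi2,\qquad\sigma_t(\omega+\tfrac\pi2)\le-D^{1/2}\qquad(t_0\le t<T).
\end{equation}
For $0<\zeta\le\pi$ and $t_0\le t<T$ define the \emph{right gap at level $\zeta$} and the \emph{left coordinate at level $\zeta$}: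
\[
G_\zeta(t)=\sigma_t(\omega+\zeta-\tfrac\pi2)^+,\qquad Y_\zeta(z)=z\cdot e(\omega+\zeta+\tfrac\pi2).
\]
When $G_\zeta(t)>0$, it is the distance to the support line parallel to $e(\omega+\zeta)$ on the walker's right. By Lemma~\ref{lem:sign}, $G_\zeta$ changes by at most $1$ per tick, and $G_\zeta(t)>0$ implies $G_\zeta(t+1)=(G_\zeta(t)+Y_\zeta(x_{t+1}-x_t))^+$. Hence
\begin{equation}\label{eq:GY}
G_\zeta>0\ \text{on }[s,t]\subset[t_0,T)\quad\Longrightarrow\quad G_\zeta(t)-G_\zeta(s)=Y_\zeta(x_t-x_s):
\end{equation}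
the support line stays fixed until the walker reaches it. By \eqref{eq:window}, $G_\pi=0$ on $[t_0,T)$. A bound at one level controls all higher levels.

\begin{lemma}\label{lem:transfer}
For $t_0\le t<T$ and $0<\zeta\le a\le\pi$ we have $G_a(t)\le\frac\pi\zeta\,G_\zeta(t)$.
\end{lemma}

\begin{proof}
Let $u_1=\omega+\zeta-\frac\pi2\le u_2=\omega+a-\frac\pi2$. If $p_t\le u_2$, then $G_a(t)=0$. Otherwise $u_1\le u_2<p_t$, and $y=p_t-u_1<\pi-\zeta$ by \eqref{eq:window}. By \eqref{eq:decomp}, $e(u_2)=Ae(u_1)+Be(p_t)$ with $A=\sin(p_t-u_2)/\sin y$ and $B\ge0$. Sublinearity and $g_t(p_t)=0$ give $G_a(t)\le AG_\zeta(t)$. If $y\le\frac\pi2$, then $A\le1$. If $y>\frac\pi2$, then $\zeta<\pi-y<\frac\pi2$, and $A\le1/\sin y\le\pi/(2\zeta)$ by \eqref{eq:jordan}.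
\end{proof}

\subsection{From one level to the next}

It remains to obtain (H1). Assume that the gap at a level $\zeta$ stays below $L$. We shall use the wedge of opening $\hat\zeta=\frac98\zeta$. Because $\hat\zeta>\zeta$, hypothesis (H1) occurs within a waiting time $w$ (Lemma~\ref{lem:wait}). Because $\hat\zeta/2<\frac34\zeta$, the wedge drifts to the right of every level $\psi\in[\frac34\zeta,\zeta)$. Over a block of $r$ ticks, with $r$ so large that the drift beats what may be lost while waiting, a large gap $G_\psi$ decreases on average, and an exponential moment bounds its excursions by some $L'$ (Lemma~\ref{lem:exc}).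

\medskip\noindent\textbf{Parameters.} Let $\zeta=\pi$ or $0<\zeta\le\frac34\pi$, and let $L\ge0$. Put $C_1=10^7m^{-2}$, $c_1=m/100$,
\[
\hat\zeta=\tfrac98\zeta,\quad w=\lceil C_1\zeta^{-3}(L+\log D)\rceil\quad\text{if }\zeta\le\tfrac34\pi;\qquad\hat\zeta=\pi,\quad w=0\quad\text{if }\zeta=\pi;
\]
\[
\varepsilon=\tfrac14c_1\zeta^2\le\tfrac1{40},\qquad r=\lceil2\varepsilon^{-1}(w+1)\rceil,\qquad\lambda=\varepsilon/r,\qquad L'=r\,(50\,\varepsilon^{-1}\log D+1).
\]
We assume $\zeta\ge D^{-1/1000}$ and $r\le D^{1/2}/100$; then $\varepsilon^2\ge cD^{-1/250}$. The numbers $\zeta$ and $L$ may be $\mathcal F_{t_0}$-measurable. For a stopping time $t\ge t_0$ let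
\[
\tau(t)=\inf\{s\in[t,T):\ p_s\le\omega+\hat\zeta-\tfrac\pi2\}\qquad(\inf\emptyset=\infty).
\]
If $\zeta=\pi$ and $t<T$, then $\tau(t)=t$ by \eqref{eq:window}.

\begin{lemma}[waiting]\label{lem:wait}
Let $\zeta\le\frac34\pi$ and let $t\ge t_0$ be a stopping time. On $\{t<T\}$,
\[
P\bigl(\tau(t)>t+w,\ T>t+w,\ G_\zeta\le L\text{ on }[t,t+w]\ \big|\ \mathcal F_t\bigr)\le D^{-41}.
\]
\end{lemma}

The reason is geometric. Before $\tau(t)$ the walker advances along $e(\omega+\zeta)$ at a speed of order $\zeta$. It stays within $L$ of a fixed line in that direction, and to the left of a second fixed line that is tilted to the left by $\zeta/8$. It runs out of room after a distance of order $L/\zeta^2$.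

\begin{proof}
Let $\tau=\tau(t)$. For $t\le s<\tau\wedge T$ we have $\omega+\frac98\zeta-\frac\pi2<p_s\le q_s<\omega+\frac\pi2$, so $p_s-\omega-\zeta$ and $q_s-\omega-\zeta$ lie in $(\frac\zeta8-\frac\pi2,\frac\pi2-\zeta)\subset[-\frac\pi2,\frac\pi2]$. There the cosine is concave, hence at least $\min(\sin\frac\zeta8,\sin\zeta)$, which is $\sin\frac\zeta8$ because $\frac\zeta8\le\zeta\le\pi-\frac\zeta8$. By \eqref{eq:jordan}, $\sin\frac\zeta8\ge\frac\zeta{4\pi}$, so by \eqref{eq:drift} the conditional drift along $e(\omega+\zeta)$ is at least $\frac{m\zeta}{4\pi^2}\ge\frac{m\zeta}{40}$.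

On the event in question $G_\zeta>0$ and $G_{\hat\zeta}>0$ on $[t,t+w]$. Let $z=x_{t+w}-x_t$. By \eqref{eq:GY} and Lemma~\ref{lem:transfer}, $Y_\zeta(z)\le L$ and $Y_{\hat\zeta}(z)\ge-G_{\hat\zeta}(t)\ge-\frac\pi\zeta L$. By \eqref{eq:rotate}, $Y_{\hat\zeta}(z)=\cos\frac\zeta8\,Y_\zeta(z)-\sin\frac\zeta8\;z\cdot e(\omega+\zeta)$. Therefore
\[
z\cdot e(\omega+\zeta)\le\frac{(1+\pi/\zeta)L}{\sin(\zeta/8)}\le\frac{8\pi^2L}{\zeta^2}\le\frac{m\zeta w}{80},
\]
the last step because $w\ge C_1\zeta^{-3}L$ and $C_1\ge6400/m$. Let $M_j$ be the sum, over $s\in[t,t+j)$ with $s<\tau\wedge T$, of $(x_{s+1}-x_s)\cdot e(\omega+\zeta)$ minus its conditional mean. Given $\mathcal F_t$ this is a martingale with differences bounded by $2$, and on the event $M_w\le\frac{m\zeta w}{80}-\frac{m\zeta w}{40}$. The Azuma--Hoeffding inequality states that a martingale with $M_0=0$ and differences bounded by $b$ satisfies $P(M_w\le-a)\le\exp(-a^2/(2b^2w))$. It bounds the probability by $\exp(-m^2\zeta^2w/51200)$, and $m^2\zeta^2w\ge10^7\pi^{-1}\log D\ge41\cdot51200\log D$.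
\end{proof}

\begin{lemma}[excursions]\label{lem:exc}
Let $\psi\in[\frac34\zeta,\zeta)$ be $\mathcal F_{t_0}$-measurable, let $s_0\ge t_0$ be a stopping time and $S=\inf\{s\in[s_0,T):G_\zeta(s)>L\}$. On $\{s_0<T\}$, with conditional probability at least $1-D^{-40}$ given $\mathcal F_{s_0}$, all $t\in[s_0,S\wedge T)$ satisfy
\[
G_\psi(t)\le G_\psi(s_0)+L',\qquad\text{and}\qquad G_\psi(t)\le L'\ \text{ if }\ t\ge s_0+\varepsilon^{-1}G_\psi(s_0)+r .
\]
\end{lemma}

\begin{proof}
\emph{One block.} Let $t\ge s_0$ be a stopping time and $\Delta=Y_\psi(x_{t+r}-x_t)$, so $|\Delta|\le r$. We claim that on $\{t<T,\ G_\psi(t)>r\}$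
\begin{equation}\label{eq:block}
E\bigl[e^{\lambda\Delta}\,1_{S\wedge T>t+r}\,\big|\,\mathcal F_t\bigr]\le1-\varepsilon^2 .
\end{equation}
Let $\tau=\tau(t)$. On $B=\{\tau\le t+w\}$ we have $\tau<T$, and we apply Proposition~\ref{prop:compare} at time $\tau$ with opening $\hat\zeta$, angle $\psi<\hat\zeta$ and horizon $r'=t+r-\tau\in[r-w,r]$, which is at least $1$. The hypotheses hold: $|x_\tau|\ge D^{1/2}\ge10r+20$ and $|\varphi_\tau-\omega|\le\frac\pi8$ because $\tau<T$; (H1) is the definition of $\tau$; (H2) holds because $G_\psi(\tau)>r-(\tau-t)=r'$; and (H3) follows from \eqref{eq:window} and $D^{1/2}>r$.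

The drift constant is at least $c_1\zeta^2=4\varepsilon$. Indeed, for $\zeta\le\frac34\pi$ we have $\psi-\hat\zeta/2\in[\frac3{16}\zeta,\frac7{16}\zeta]$ and $\hat\zeta/2=\frac9{16}\zeta$, all in $[0,\frac\pi2]$, so by \eqref{eq:jordan}
\[
\tfrac m\pi\sin(\psi-\tfrac{\hat\zeta}2)\sin\tfrac{\hat\zeta}2\ \ge\ \tfrac m\pi\cdot\tfrac4{\pi^2}\cdot\tfrac{27}{256}\,\zeta^2=\tfrac{27}{64\pi^3}\,m\zeta^2\ \ge\ \tfrac m{100}\zeta^2 .
\]
For $\zeta=\pi$ we have $\psi-\frac\pi2\in[\frac\pi4,\frac\pi2)$, and the constant is at least $\frac m{2\pi}\ge\frac m{100}\pi^2$. At most $w$ is lost before $\tau$. Since $4\varepsilon\le1$ and $\varepsilon r\ge2w$, on $B$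
\[
E[\Delta\,|\,\mathcal F_\tau]\le w-4\varepsilon(r-w)\le2w-4\varepsilon r\le-3\varepsilon r .
\]
With $e^a\le1+a+a^2$ for $|a|\le1$ and $|\lambda\Delta|\le\varepsilon$ this gives $E[e^{\lambda\Delta}\,|\,\mathcal F_\tau]\le1-3\varepsilon^2+\varepsilon^2$ on $B$, so $E[e^{\lambda\Delta}1_B\,|\,\mathcal F_t]\le1-2\varepsilon^2$. If $\zeta=\pi$, then $B$ always occurs. Otherwise, as $w<r$ and $t\ge s_0$, the event $B^c\cap\{S\wedge T>t+r\}$ is contained in the event of Lemma~\ref{lem:wait} and contributes at most $e^\varepsilon D^{-41}\le\varepsilon^2$. This proves \eqref{eq:block}.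

\emph{Iteration.} Let $t_j=s_0+jr$, $G=G_\psi(s_0)$, and $Z_j=e^{\lambda G_\psi(t_j)}$ if $S\wedge T>t_j$, $Z_j=0$ otherwise. If $Z_j=0$, then $Z_{j+1}=0$. If $Z_j>0$ and $G_\psi(t_j)\le r$, then $Z_{j+1}\le e^{2\lambda r}\le2$. If $Z_j>0$ and $G_\psi(t_j)>r$, then on $\{S\wedge T>t_{j+1}\}$ the gap is positive on $[t_j,t_{j+1}]$, so $Z_{j+1}=Z_je^{\lambda\Delta}$ by \eqref{eq:GY}, and \eqref{eq:block} applies. In all cases $E[Z_{j+1}\,|\,\mathcal F_{t_j}]\le(1-\varepsilon^2)Z_j+2$, and therefore
\[
E[Z_j\,|\,\mathcal F_{s_0}]\le e^{\lambda G-\varepsilon^2j}+2\varepsilon^{-2}.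
\]
Let $a=50r\varepsilon^{-1}\log D=L'-r$, so $e^{-\lambda a}=D^{-50}$. By Markov's inequality, the event $\{S\wedge T>t_j,\ G_\psi(t_j)>G+a\}$ has conditional probability at most $(1+2\varepsilon^{-2})D^{-50}\le3\varepsilon^{-2}D^{-50}$. For $j\ge\lambda G/\varepsilon^2=G/(\varepsilon r)$ the same bound holds for $\{S\wedge T>t_j,\ G_\psi(t_j)>a\}$. These events are empty unless $j<D^3$, so their union has probability at most $6(D^3+1)\varepsilon^{-2}D^{-50}\le D^{-40}$. Outside the union, let $t\in[s_0,S\wedge T)$ and $j=\lfloor(t-s_0)/r\rfloor$. Then $t_j\le t<S\wedge T$ and $G_\psi(t)\le G_\psi(t_j)+r$, which gives the first bound. If $t\ge s_0+\varepsilon^{-1}G+r$, then $j\ge G/(\varepsilon r)$, which gives the second.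
\end{proof}

\subsection{Descending through the levels}

We start from $G_\pi=0$ and apply Lemma~\ref{lem:exc} repeatedly. To reach level $\xi$ takes about $\log(1/\xi)/\log\frac43$ applications, and each multiplies the bound by at most $C\xi^{-7}\log D$. The product contains the factor $\exp(C\log^2(1/\xi))$, which has to be a small power of $D$. This is the origin of the threshold
\[
\xi_*(D)=e^{-\frac1{100}\sqrt{\log D}}
\]
and of the rate in Theorem~\ref{thm:main}. Note that $\xi_*(D)\ge D^{-a}$ for each fixed $a>0$ and $D$ large.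

\begin{proposition}\label{prop:levels}
Let $D$ be large, let $\xi\in[\xi_*(D),\frac\pi2]$ be $\mathcal F_{t_0}$-measurable and $\kappa\in(0,\frac14]$. Suppose that $T>t_0$ and $G_\zeta(t_0)\le D^{1/8}$ for all $\zeta\in[\xi,\pi]$. There is an $\mathcal F_{t_0}$-measurable time $s_*\in[t_0,t_0+D^{1/4}]$ such that, with conditional probability at least $1-D^{-35}$ given $\mathcal F_{t_0}$:
\begin{itemize}
\item[(a)] $G_\zeta(t)\le D^{1/4}$ for all $\zeta\in[\xi,\pi]$ and $t\in[t_0,T)$;
\item[(b)] $G_{3\xi/4}(t)\le G_{3\xi/4}(t_0)+D^{1/4}$ for all $t\in[t_0,T)$;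
\item[(c)] if $G_{(1-\kappa)\xi}(t')=0$ for some $t'\in[s_*,T)$, then $G_{(1-\kappa)\xi}(t)\le D^{1/100}$ for all $t\in[t',T)$.
\end{itemize}
\end{proposition}

In words: gaps that are small at the start stay small; the gap at the lower level $\frac34\xi$, which may be of order $D$, does not grow; and the gap just below level $\xi$ stays small once it has closed.

\begin{proof}
\emph{Levels.} Let $\ell=\frac1{100}\sqrt{\log D}$, so $\xi^{-1}\le e^\ell$. Let $k$ be the least integer with $(\frac34)^k\pi\le\xi$, and put $\zeta_i=(\frac34)^i\pi$ for $0\le i<k$ and $\zeta_k=\xi$. Then $\zeta_{i+1}\in[\frac34\zeta_i,\zeta_i)$ for $i<k$; $\zeta_i\le\frac34\pi$ for $i\ge1$; $\zeta_i\ge\xi\ge D^{-1/1000}$; and $k\le1+\log(\pi/\xi)/\log\frac43\le4\ell+6$.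

\emph{Sizes.} Let $L_0=0$. For $0\le i\le k$ let $w_i,\varepsilon_i,r_i$ and $L_{i+1}=L'$ be the parameters for $\zeta=\zeta_i$, $L=L_i$, and let $M_i=L_i+\log D$. Then $w_i+1\le C\zeta_i^{-3}M_i$, $r_i\le C\zeta_i^{-5}M_i$ and $L_{i+1}\le C\zeta_i^{-7}M_i\log D$, so $M_{i+1}\le Ce^{7\ell}(\log D)M_i$. For $i\le k+1$,
\[
\log M_i\le(4\ell+7)(C+7\ell+\log\log D)+\log\log D=28\ell^2+o(\log D),
\]
and $28\ell^2=0.0028\log D$. So $L_i\le D^{1/100}$ for $i\le k+1$, and $r_i\le L_{i+1}\le D^{1/100}\le D^{1/2}/100$ for $i\le k$. The standing assumptions on the parameters hold at every level.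

\emph{Times.} Let $s_0=t_0$, $b_i=D^{1/8}+s_i-t_0$ and $s_{i+1}=s_i+\lceil\varepsilon_i^{-1}b_i\rceil+r_i$. Then $b_{i+1}\le(1+\varepsilon_i^{-1})b_i+1+D^{1/100}\le Ce^{2\ell}b_i$, so $\log b_k\le\frac18\log D+(4\ell+6)(C+2\ell)$. Since $8\ell^2=0.0008\log D$, we get $b_k\le D^{1/6}$. Put $s_*=s_k$.

\emph{Induction.} Apply Lemma~\ref{lem:exc} $k+2$ times: for $0\le i<k$ with $(\zeta,L,\psi)=(\zeta_i,L_i,\zeta_{i+1})$ from time $s_i$; with $(\xi,L_k,\frac34\xi)$ from time $s_*$; and with $(\xi,L_k,(1-\kappa)\xi)$ from the stopping time $\tau'=\inf\{t\in[s_*,T):G_{(1-\kappa)\xi}(t)=0\}$. An application whose starting time is not below $T$ is void. All conclusions hold outside an event of conditional probability $(k+2)D^{-40}\le D^{-35}$, and we assume them. We show that $G_{\zeta_i}\le L_i$ on $[s_i,T)$ for $i\le k$. For $i=0$ this is $G_\pi=0$. If it holds for $i<k$ and $s_i<T$, then $S=\infty$ in the $i$-th application. Moreover $G_{\zeta_{i+1}}(s_i)\le b_i$, since $G_{\zeta_{i+1}}(t_0)\le D^{1/8}$ and gaps grow by at most $1$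 per tick. So the second bound of Lemma~\ref{lem:exc} gives $G_{\zeta_{i+1}}\le L_{i+1}$ on $[s_{i+1},T)$.

\emph{Conclusion.} Now $G_\xi\le L_k$ on $[s_*,T)$, so $S=\infty$ in the last two applications as well. For (a): if $t\le s_*$, then $G_\zeta(t)\le b_k\le D^{1/6}$; if $t\ge s_*$, Lemma~\ref{lem:transfer} gives $G_\zeta(t)\le\pi e^\ell D^{1/100}\le D^{1/4}$. For (b): up to time $s_*$ the gap grows by at most $D^{1/6}$, and afterward by at most $L_{k+1}\le D^{1/100}$. For (c): $\tau'\le t'$, and $G_{(1-\kappa)\xi}\le L_{k+1}$ on $[\tau',T)$.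
\end{proof}

\begin{remark}\label{rem:mirror}
Reflection in the horizontal axis preserves the law of the proposals and acts by $\varphi\mapsto-\varphi$, $[p,q]\mapsto[-q,-p]$, $\sigma(u)\mapsto-\sigma(-u)$. So Proposition~\ref{prop:levels} and Lemma~\ref{lem:transfer} hold for the left gaps $G'_\zeta(t)=\bigl(-\sigma_t(\omega-\zeta+\frac\pi2)\bigr)^+$, in the window whose first exit condition is $|x_t|\sin(\varphi_t-\omega)<D^{1/2}$.
\end{remark}

\section{One stage: the hull narrows}\label{sec:stage}

Call a stopping time $t_0$ a \emph{record time} if $D=|x_{t_0}|=\max_{s\le t_0}|x_s|\ge10$, and let $\varphi_0=\varphi_{t_0}$. Then $K_{t_0}$ lies in the closed disc of radius $D$, so $e(\varphi_0)\in N_{t_0}$, that is, $p_{t_0}\le\varphi_0\le q_{t_0}$. Hence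
\begin{equation}\label{eq:record}
\sigma_{t_0}(u)=g_{t_0}(u)\ \text{ for }u\le\varphi_0,\qquad\sigma_{t_0}(u)=-g_{t_0}(u)\ \text{ for }u\ge\varphi_0,\qquad g_{t_0}(\varphi_0)=0 .
\end{equation}

\begin{definition}\label{def:adm}
An $\mathcal F_{t_0}$-measurable interval $J=[a_-,a_+]$ with $\varphi_0-\frac\pi2\le a_-\le\varphi_0\le a_+\le\varphi_0+\frac\pi2$ is \emph{admissible} at the record time $t_0$ if
\[
g_{t_0}(u)\le D^{1/8}\qquad\text{for all }u\in J^\perp=[a_+-\tfrac\pi2,\ a_-+\tfrac\pi2].
\]
\end{definition}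

The interval $J^\perp$ is the set of outer normals at the apex of the wedge $x_{t_0}-\{se(a):s\ge0,\ a\in J\}$. Comparing support functions, $J$ is admissible exactly when $K_{t_0}$ lies in the closed $D^{1/8}$-neighborhood of this wedge. The edge $-e(a_+)$ of the wedge points backward to the right, so the upper end $a_+$ describes the right side of the hull. Enlarging $J$ inside $[\varphi_0-\frac\pi2,\varphi_0+\frac\pi2]$ shrinks $J^\perp$ and preserves admissibility, and this full interval is always admissible, since then $J^\perp=\{\varphi_0\}$.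

Fix
\[
\eta=\tfrac1{1000},\qquad\kappa=\tfrac\eta{20},\qquad\beta_*(D)=\tfrac{20}\kappa\,\xi_*(D),
\]
and let $D$ be so large that $\beta_*(D)\le\pi$.

\begin{proposition}\label{prop:stage}
Let $t_0$ be a record time with $D$ large, let $J$ be admissible with $\beta=|J|\ge\beta_*(D)$, and let $t_1=\inf\{t\ge t_0:|x_t|\ge(1+\eta)D\}$. With conditional probability at least $1-D^{-30}$ given $\mathcal F_{t_0}$, the following hold: $t_1<t_0+D^3$; $|x_t|\ge D/2$ and $|\varphi_t-\varphi_0|\le\beta$ for $t\in[t_0,t_1]$; and the interval $J_1$ defined in \eqref{eq:J1} below is admissible at the record time $t_1$, with $|J_1|\le(1-\frac\kappa2)\beta$.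
\end{proposition}

The proof controls right gaps from a reference angle $\omega_+$ slightly above $\varphi_0$ and left gaps from $\omega_-$ slightly below. Parts (a) and (b) of Proposition~\ref{prop:levels} confine the displacement $x_t-x_{t_0}$ to a cone of directions $[c_-,c_+]$, about $\frac34$ as wide as $J$ (Step 1). Over a radial distance $\eta D$ this changes the argument by $O(\eta\beta)$, so both windows stay open (Step 2). Take a direction $b_+$ between $c_+$ and the upper end of $J$, close to the latter. Tilting the support line by an angle of order $\kappa\beta$ creates a gap of order $\kappa\beta D$, while the walker, moving in a direction below $c_+$, approaches this line by order $\eta\beta D$. As $\kappa\ll\eta$ the gap closes, and by part (c) it stays small (Step 3).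

\begin{proof}
\textbf{Angles.} The point $\varphi_0$ may be close to an end of $J$, while Proposition~\ref{prop:levels} needs $\xi\ge\xi_*(D)$ on both sides, so we pad the two parts of $J$. Let
\[
\gamma_+=\max(a_+-\varphi_0,\tfrac\kappa{10}\beta),\qquad\gamma_-=\max(\varphi_0-a_-,\tfrac\kappa{10}\beta),
\]
\[
\delta_\pm=16\eta\gamma_\pm=0.016\gamma_\pm,\qquad\xi_\pm=\gamma_\pm-\delta_\pm=0.984\gamma_\pm,\qquad\alpha_\pm=\delta_\pm+\tfrac34\xi_\pm=0.754\gamma_\pm,
\]
\[
\omega_\pm=\varphi_0\pm\delta_\pm,\qquad c_\pm=\omega_\pm\pm\tfrac34\xi_\pm=\varphi_0\pm\alpha_\pm,\qquad b_\pm=\omega_\pm\pm(1-\kappa)\xi_\pm=\varphi_0\pm(\gamma_\pm-\kappa\xi_\pm).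
\]
Thus $b_-<c_-<\omega_-<\varphi_0<\omega_+<c_+<b_+$. We have $\gamma_\pm\le\frac\pi2$, so $\delta_\pm<0.026$, $\xi_\pm<1.55$, $\alpha_\pm<1.185$. One of $a_+-\varphi_0$ and $\varphi_0-a_-$ is at least $\beta/2$, so at most one side is padded and $\beta\le\gamma_++\gamma_-\le(1+\frac\kappa{10})\beta$. Also $\xi_\pm\ge\frac\kappa{20}\beta\ge\xi_*(D)$, and all of $\beta,\gamma_\pm,\delta_\pm,\xi_\pm,\alpha_\pm$ exceed $D^{-1/100}$. The interval in the statement is
\begin{equation}\label{eq:J1}
J_1=[b_-,b_+]\cap[\varphi_{t_1}-\tfrac\pi2,\varphi_{t_1}+\tfrac\pi2].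
\end{equation}

\textbf{The good event.} Let $G_\zeta$ be the right gaps for $\omega_+$, with window end $T_+$, and $G'_\zeta$ the left gaps for $\omega_-$, with window end $T_-$; let $T=T_+\wedge T_-$. We have $T_+>t_0$ because $D\sin\delta_+\ge D^{1/2}$ and $\delta_+<\frac\pi8$. For $\zeta\in[\xi_+,\pi]$ the angle $u=\omega_++\zeta-\frac\pi2$ is at least $\varphi_0+\gamma_+-\frac\pi2\ge a_+-\frac\pi2$. If $u\le\varphi_0$, then $u\in J^\perp$ and $\sigma_{t_0}(u)\le D^{1/8}$; if $u\ge\varphi_0$, then $\sigma_{t_0}(u)\le0$ by \eqref{eq:record}. So Proposition~\ref{prop:levels} applies with $(\omega_+,\xi_+,\kappa)$, and its mirror image (Remark~\ref{rem:mirror}) with $(\omega_-,\xi_-,\kappa)$. With Lemma~\ref{lem:exit}, outside an event of conditional probability $2D^{-35}+D^{-50}\le D^{-30}$ the conclusions hold on both sides and $t_1<t_0+D^3$. We assume this; the rest is deterministic. All steps are symmetric under the exchange of $+$ and $-$, and we prove the statements for $+$.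

\medskip
\textbf{Step 1: the cone constraint.} For $t_0\le t<T$ and $z=x_t-x_{t_0}$,
\begin{equation}\label{eq:cone}
z\cdot e(c_+-\tfrac\pi2)\ge-D^{1/4},\qquad z\cdot e(c_-+\tfrac\pi2)\ge-D^{1/4}.
\end{equation}
Let $u=c_+-\frac\pi2$. Since the hull only grows, $z\cdot e(u)=h_t(u)-g_t(u)-h_{t_0}(u)+g_{t_0}(u)\ge g_{t_0}(u)-g_t(u)$. So it suffices to show $g_t(u)\le g_{t_0}(u)+D^{1/4}$. If $\sigma_t(u)\ge0$, then $g_t(u)=G_{3\xi_+/4}(t)$, and this is part (b). If $\sigma_t(u)<0$, the gap at $u$ has become a left gap, and we use the other side. Write $u=\omega_--\zeta+\frac\pi2$ with $\zeta=\pi-\delta_--\alpha_+$. Then $\zeta\le\pi$, and $\zeta\ge\xi_-$ because $\alpha_++\gamma_-<1.185+\frac\pi2<\pi$. The mirror image of part (a) gives $g_t(u)=G'_\zeta(t)\le D^{1/4}$.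

\medskip
\textbf{Step 2: the windows stay open, $T>t_1$.} Let $t_0\le t<T\wedge t_1$ and $\Gamma=\alpha_++\alpha_-\in[D^{-1/100},2.37]$, so $\sin\Gamma\ge\frac12D^{-1/100}$ by \eqref{eq:jordan}. The angles $c_+-\frac\pi2<\varphi_0<c_-+\frac\pi2$ span $\pi-\Gamma$, so by \eqref{eq:decomp}
\[
e(\varphi_0)=\frac{\cos\alpha_-}{\sin\Gamma}\,e(c_+-\tfrac\pi2)+\frac{\cos\alpha_+}{\sin\Gamma}\,e(c_-+\tfrac\pi2).
\]
With \eqref{eq:cone}, $z\cdot e(\varphi_0)\ge-2D^{1/4}/\sin\Gamma\ge-D^{1/2}$, and so $|x_t|\ge x_t\cdot e(\varphi_0)\ge D-D^{1/2}$.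

In polar coordinates the first inequality of \eqref{eq:cone} reads $|x_t|\sin(c_+-\varphi_t)\ge D\sin\alpha_+-D^{1/4}$. Since $D^{1/4}\le\eta D\sin\alpha_+$ and $|x_t|<(1+\eta)D$,
\[
\sin(c_+-\varphi_t)\ge\tfrac{1-\eta}{1+\eta}\sin\alpha_+\ge(1-2\eta)\sin\alpha_+ .
\]
In the window, $0<c_+-\varphi_t\le\frac34\xi_++\frac\pi8<\frac\pi2$, so we may invert the sine. The function $\arcsin$ is convex on $[0,1)$ and lies above its tangent at $\sin\alpha_+$, of slope $1/\cos\alpha_+$. As $\cos1.185>\frac13$, this gives $c_+-\varphi_t\ge\alpha_+-2\eta\tan\alpha_+\ge\alpha_+-6\eta\alpha_+$. Since $6\eta\alpha_+\le8\eta\gamma_+=\frac12\delta_+$, we obtain, with the mirror image,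
\begin{equation}\label{eq:angle}
-\tfrac12\delta_-\le\varphi_t-\varphi_0\le\tfrac12\delta_+\qquad(t_0\le t<T\wedge t_1).
\end{equation}
Hence $\frac12\delta_+\le\omega_+-\varphi_t<0.04$ and $|x_t|\sin(\omega_+-\varphi_t)\ge\frac D2\sin\frac{\delta_+}2\ge D^{9/10}$, and the same for $\varphi_t-\omega_-$.

Suppose $T\le t_1$ and apply this at $t=T-1\ge t_0$. In one tick $|x_t|\sin(\omega_+-\varphi_t)=-x_t\cdot e(\omega_++\frac\pi2)$ changes by at most $1$, and $\varphi_t$ by at most $\pi/D$, by \eqref{eq:turn}. Also $|x_T|\le(1+\eta)D+1<2D$ and $T\le t_1<t_0+D^3$. So none of the conditions that define $T_+$ or $T_-$ holds at time $T$, a contradiction. Thus $T>t_1$, and \eqref{eq:cone} holds at $t_1$. On $[t_0,t_1]$ we have $|x_t|\ge D/2$ and, by \eqref{eq:angle}, $|\varphi_t-\varphi_0|\le0.008(\gamma_++\gamma_-)+\pi/D\le\beta$.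

\medskip
\textbf{Step 3: the gap in direction $b_+$ closes.} Let $\psi=(1-\kappa)\xi_+$, so $\omega_++\psi=b_+$, and let $s_*$ be the time of Proposition~\ref{prop:levels} for the right side. Since $t_1-t_0\ge\eta D$, we have $s_*<t_1$. We claim that $G_\psi$ vanishes at some time in $[s_*,t_1]$.

\emph{The initial gap.} Let $u_1=\varphi_0+\gamma_+-\frac\pi2\in[a_+-\frac\pi2,\varphi_0]\subset J^\perp$, so $g_{t_0}(u_1)\le D^{1/8}$ and $b_+-\frac\pi2=u_1-\kappa\xi_+$. By \eqref{eq:rotate}, $e(u_1-\kappa\xi_+)=\cos(\kappa\xi_+)e(u_1)-\sin(\kappa\xi_+)e(u_1+\frac\pi2)$, and $|y-x_{t_0}|\le2D$ for $y\in K_{t_0}$. Hence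
\begin{equation}\label{eq:initial}
G_\psi(t_0)\le g_{t_0}(u_1-\kappa\xi_+)\le D^{1/8}+2\kappa\xi_+D=D^{1/8}+0.1\,\eta\xi_+D .
\end{equation}

\emph{The distance gained.} Let $z=x_{t_1}-x_{t_0}=|z|e(\chi)$, with $|z|\ge\eta D$. By \eqref{eq:cone}, $\sin(\chi-c_+)\le\nu$ and $\sin(\chi-c_-)\ge-\nu$, where $\nu=D^{1/4}/(\eta D)\le D^{-2/3}$. Let $\nu'=\arcsin\nu\le2\nu$. By the second inequality we can choose $\chi$ modulo $2\pi$ with $\chi-c_-\in[-\nu',\pi+\nu']$. Then $\chi-c_+=\chi-c_--\Gamma\le\pi+\nu'-\Gamma<\pi-\nu'$, because $\Gamma>2\nu'$. The sine exceeds $\nu$ on $(\nu',\pi-\nu')$, so the first inequality forces $\chi-c_+\le\nu'$. Thus $\chi\in[c_--2\nu,c_++2\nu]$, and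
\[
0.24\,\xi_+\le(\tfrac14-\kappa)\xi_+-2\nu\le b_+-\chi\le\gamma_++\alpha_-+2\nu\le2.76\le\pi-0.24\,\xi_+ ,
\]
the last because $0.24\cdot1.55<0.38$. By \eqref{eq:jordan}, $\sin(b_+-\chi)\ge\frac2\pi\cdot0.24\,\xi_+\ge0.15\,\xi_+$, so
\begin{equation}\label{eq:gain}
Y_\psi(z)=z\cdot e(b_++\tfrac\pi2)=-|z|\sin(b_+-\chi)\le-0.15\,\eta\xi_+D .
\end{equation}

\emph{Comparison.} If $G_\psi>0$ on $[s_*,t_1]$, then \eqref{eq:GY} gives $Y_\psi(x_{t_1}-x_{s_*})>-G_\psi(s_*)\ge-G_\psi(t_0)-D^{1/4}$, and $Y_\psi(x_{s_*}-x_{t_0})\ge-D^{1/4}$. So $Y_\psi(z)\ge-G_\psi(t_0)-2D^{1/4}$, and \eqref{eq:initial} and \eqref{eq:gain} give $0.05\,\eta\xi_+D\le3D^{1/4}$. This is false for $D$ large, which proves the claim.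

\medskip
\textbf{Step 4: the new interval.} By part (c), $G_\psi(t_1)\le D^{1/100}$, and by Lemma~\ref{lem:transfer}, $G_\zeta(t_1)\le\frac\pi\psi D^{1/100}\le D^{1/8}$ for $\zeta\in[\psi,\pi]$. That is, $\sigma_{t_1}(u)\le|x_{t_1}|^{1/8}$ for $u\in[b_+-\frac\pi2,\omega_++\frac\pi2]$. Let $\varphi_1=\varphi_{t_1}$. As $t_1<T$, $\varphi_1\in(\omega_-,\omega_+)\subset[b_-,b_+]$, so $J_1=[a'_-,a'_+]$ contains $\varphi_1$. The time $t_1$ is a record time, so \eqref{eq:record} holds at $t_1$. Let $u\in[a'_+-\frac\pi2,\varphi_1]$. If $a'_+=\varphi_1+\frac\pi2$, then $u=\varphi_1$ and $g_{t_1}(u)=0$. Otherwise $a'_+=b_+$, so $u\in[b_+-\frac\pi2,\omega_+]$ and $g_{t_1}(u)=\sigma_{t_1}(u)\le|x_{t_1}|^{1/8}$. The mirror image covers $u\in[\varphi_1,a'_-+\frac\pi2]$, so $J_1$ is admissible. Finally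
\[
|J_1|\le b_+-b_-=(1-0.984\kappa)(\gamma_++\gamma_-)\le(1-0.984\kappa)(1+\tfrac\kappa{10})\beta\le(1-\tfrac\kappa2)\beta .\qedhere
\]
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Stages.} Fix $R_0$ large. Let $t_0$ be the first time with $|x_t|\ge R_0$, and recursively $D_j=|x_{t_j}|$, $t_{j+1}=\inf\{t\ge t_j:|x_t|\ge(1+\eta)D_j\}$. These record times are finite by Lemma~\ref{lem:exit}, and $(1+\eta)D_j\le D_{j+1}\le(1+\eta)D_j+1\le(1+2\eta)D_j$. Let $J_0=[\varphi_{t_0}-\frac\pi2,\varphi_{t_0}+\frac\pi2]$, which is admissible at $t_0$. Given an admissible interval $J_j$ at $t_j$, enlarge it inside $[\varphi_{t_j}-\frac\pi2,\varphi_{t_j}+\frac\pi2]$ to length $\beta_*(D_j)$ if it is shorter, and let $\beta_j$ be the resulting length. Stage $j$ \emph{succeeds} if the conclusions of Proposition~\ref{prop:stage} hold for it; this event is in $\mathcal F_{t_{j+1}}$, and on it we let $J_{j+1}$ be the interval \eqref{eq:J1}. The probability that stage $j$ is the first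 to fail is at most $E[D_j^{-30}]\le((1+\eta)^jR_0)^{-30}$. So all stages succeed with probability at least $1-CR_0^{-30}$. Suppose that they do.

\emph{Openings.} We have $\beta_0=\pi$ and $\beta_{j+1}\le\max\bigl((1-\frac\kappa2)\beta_j,\beta_*(D_{j+1})\bigr)$. Since $\log D_i\ge(i+1)\log(1+\eta)$, also $\beta_*(D_i)\le Ce^{-c\sqrt{i+1}}$. Iterating, $\beta_j$ is at most the maximum of $(1-\frac\kappa2)^j\pi$ and of $(1-\frac\kappa2)^{j-i}\beta_*(D_i)$ over $i\le j$. The terms with $i\ge j/2$ are at most $Ce^{-c\sqrt{j/2}}$, and the others at most $\pi(1-\frac\kappa2)^{j/2}$. Hence $\beta_j\le Ce^{-c'\sqrt j}$. Since $\int_j^\infty e^{-c'\sqrt a}\,da=\frac2{c'}(\sqrt j+\frac1{c'})e^{-c'\sqrt j}$, we get $\sum_{i\ge j}\beta_i\le Ce^{-c''\sqrt j}$. These constants do not depend on $R_0$.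

\emph{Convergence.} On $[t_j,t_{j+1}]$ we have $|x_t|\ge D_j/2$ and $|\varphi_t-\varphi_{t_j}|\le\beta_j$. So the lift $\varphi_t$ is defined for all $t\ge t_0$, $|x_t|\to\infty$, and $\varphi_t$ converges to a limit $\varphi_\infty$ with
\[
|\varphi_t-\varphi_\infty|\le\beta_j+\sum_{i\ge j}\beta_i\le Ce^{-c''\sqrt j}\qquad(t_j\le t\le t_{j+1}).
\]
For such $t$, the bounds $t_{i+1}-t_i<D_i^3$ and $D_i\le(1+\eta)^{i-j}D_j$ for $i\le j$ give $t\le t_0+CD_j^3\le t_0+C(1+2\eta)^{3j}(R_0+1)^3$. So $j\ge c\log t-C'$ with a finite random $C'$, and $|\varphi_t-\varphi_\infty|\le e^{-c_0\sqrt{\log t}}$ for all large $t$, with $c_0>0$ independent of $R_0$.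

The event that $|x_t|\to\infty$ and that $x_t/|x_t|$ converges at this rate does not involve $R_0$ and has probability at least $1-CR_0^{-30}$ for all large $R_0$. It has probability $1$. Here we use $|e(\varphi_t)-e(\varphi_\infty)|\le|\varphi_t-\varphi_\infty|$. The $n$-th point of the rancher is $x_t$ for some $t\ge n$, so the rate holds in terms of $n$. The law of the rancher is invariant under rotations, hence so is the law of $U$, which is therefore uniform.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:flat}]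
Here $(x_n)$ is the rancher. Let $\epsilon>0$ and choose $k_0$ with $|x_k/|x_k|-U|\le\epsilon$ for $k\ge k_0$. Let $n$ be so large that $R_n>\epsilon R_n\ge R_{k_0}$, where we take $\epsilon<1$, and let $\Sigma_n$ be the segment from $0$ to $R_nU$. For $k_0\le k\le n$ the point $x_k$ is within $\epsilon R_n$ of $|x_k|U\in\Sigma_n$, and for $k<k_0$ it is within $\epsilon R_n$ of $0$. The closed $\epsilon R_n$-neighborhood of $\Sigma_n$ is convex, so it contains $K_n$. Conversely, a point $x_k$ with $k\le n$ and $|x_k|=R_n$ has $k>k_0$ and is within $\epsilon R_n$ of $R_nU$. The segment from $0$ to $x_k$ lies in $K_n$, and every point of $\Sigma_n$ is within $\epsilon R_n$ of it.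
\end{proof}

\begin{remark}[where the hypotheses enter]
The uniform law of the direction and its independence of the length give the drift formula \eqref{eq:drift}, the common proposals in Proposition~\ref{prop:compare} and the reflection symmetry in Lemma~\ref{lem:wedge}. Some symmetry is necessary: the spiral of Section~\ref{sec:expect} uses allowed directions only. The bound $\rho\le1$ makes gaps change by at most $1$ per tick, which keeps (H2) and (H3) in force for $r$ ticks, and it is used in the Azuma--Hoeffding and exponential moment bounds. The condition $\rho>0$ keeps the walker at a vertex of the hull. That the origin stays in the hull is used twice: it makes the drift point outward (Lemma~\ref{lem:exit}), and it supplies the left gap \eqref{eq:window}.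
\end{remark}

\begin{thebibliography}{9}

\bibitem{ABV}
Omer Angel, Itai Benjamini, Balint Virag,
\emph{Random walks that avoid their past convex hull},
arXiv:math/0209146 (2002).

\end{thebibliography}
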